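\title{A filter-base of size $\mathfrak p<\mathfrak d$ that cannot be refined to a tower}

\begin{abstract}
A filter-base $X$ of infinite subsets of $\omega$ can be refined to a tower if there is a tower such that every member of $X$ almost contains one of its terms. Every filter-base of cardinality $\mathfrak p$ can be refined to a tower if $\mathfrak p<\mathfrak b$, and also if $\aleph_1=\mathfrak p<\mathfrak d$. We show that the hypothesis $\mathfrak p<\mathfrak d$ alone does not suffice: it is consistent that $\mathfrak p=\mathfrak b=\aleph_2<\mathfrak d=\mathfrak c=\aleph_3$ and some filter-base of cardinality $\mathfrak p$ cannot be refined to a tower. The model is obtained by a finite support iteration that uses Mathias forcing relative to the filter dual to the ideal of pseudo-intersections of a generic decreasing sequence; a compactness property of the sequence, restored cofinally often, keeps $\mathfrak d$ large.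
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC and write $\omega=\{0,1,2,\dots\}$, identifying $n\in\omega$ with $\{0,\dots,n-1\}$. For $a,b\subseteq\omega$ we write $a\subseteq^*b$ if $a\setminus b$ is finite. Let $X$ be a family of infinite subsets of $\omega$. It is \emph{centered} if the intersection of any finitely many of its members is infinite. A \emph{pseudo-intersection} of $X$ is an infinite set $a\subseteq\omega$ with $a\subseteq^*x$ for all $x\in X$, that is, a lower bound of $X$ among the infinite sets ordered by $\subseteq^*$. The family $X$ is a \emph{filter-base} if it is nonempty and for all $x,y\in X$ there is $z\in X$ with $z\subseteq^*x$ and $z\subseteq^*y$. A filter-base is centered, because any finitely many of its members almost contain a single member. Conversely, closing an infinite centered family under finite intersections gives a filter-base of the same cardinality.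

A \emph{tower} is a sequence $(u_\gamma:\gamma<\theta)$ of infinite subsets of $\omega$, indexed by an ordinal $\theta$, such that $u_{\gamma'}\subseteq^*u_\gamma$ whenever $\gamma<\gamma'<\theta$ and $\{u_\gamma:\gamma<\theta\}$ has no pseudo-intersection. A filter-base $X$ \emph{can be refined to a tower} if there is a tower $(u_\gamma:\gamma<\theta)$ such that for every $x\in X$ there is $\gamma<\theta$ with $u_\gamma\subseteq^*x$. A filter-base without a pseudo-intersection is a directed family with no lower bound, a tower is a well-ordered one, and refining means replacing the first by a finer instance of the second.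

Three cardinals enter. The cardinal $\mathfrak p$ is the least size of a centered family with no pseudo-intersection. For $f,g\in\omega^\omega$ let $f\le^*g$ mean that $f(n)\le g(n)$ for all but finitely many $n$. Then $\mathfrak b$ is the least size of a family in $\omega^\omega$ with no $\le^*$-upper bound, and $\mathfrak d$ is the least size of a \emph{dominating} family $D\subseteq\omega^\omega$, one such that every $g\in\omega^\omega$ satisfies $g\le^*f$ for some $f\in D$. A dominating family has no upper bound $g$, since $g+1\le^*f\le^*g$ is impossible; so $\mathfrak b\le\mathfrak d\le\mathfrak c=2^{\aleph_0}$.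

A filter-base that has a pseudo-intersection can always be refined to a tower (Lemma~\ref{lem:basic}). Hence every filter-base of size less than $\mathfrak p$ can be refined, and $\mathfrak p$ is the first cardinality at which refinement is a real demand. Two results are known.
\begin{enumerate}
\item[(K1)] If $\mathfrak p<\mathfrak b$, then every filter-base of cardinality $\mathfrak p$ can be refined to a tower.
\item[(K2)] If $\mathfrak p=\aleph_1<\mathfrak d$, then every filter-base of cardinality $\mathfrak p$ can be refined to a tower.
\end{enumerate}
Both hypotheses imply $\mathfrak p<\mathfrak d$, and this inequality is what carries the natural recursive construction of a tower past limit stages of countable cofinality (Section~\ref{sec:zfc}). One is led to expect a common generalization, and to the following question, posed in~\cite{Hirschorn}.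
\begin{quote}
\emph{If $\mathfrak p<\mathfrak d$, can every filter-base of cardinality $\mathfrak p$ be refined to a tower?}
\end{quote}
We show that ZFC does not prove a positive answer.

\begin{theorem}\label{thm:main}
Let $\mu<\kappa<\lambda$ be uncountable cardinals with $\mu$ and $\kappa$ regular and $\lambda^{<\kappa}=\lambda$. There is a ccc forcing extension in which $\mathfrak p=\mathfrak b=\kappa<\mathfrak d=\mathfrak c=\lambda$ and there is a filter-base $X$ with $|X|=\kappa=\mathfrak p$ such that
\begin{enumerate}
\item[(a)] $X$ contains a $\subseteq^*$-decreasing sequence $(t_\varepsilon:\varepsilon<\mu)$ such that every pseudo-intersection of $\{t_\varepsilon:\varepsilon<\mu\}$ has finite intersection with some member of $X$;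
\item[(b)] $X$ cannot be refined to a tower;
\item[(c)] every subfamily of $X$ of size less than $\mu$ has a pseudo-intersection that meets every member of $X$ in an infinite set.
\end{enumerate}
\end{theorem}

Under GCH, let $\kappa\ge\aleph_2$ be any regular cardinal, $\mu=\aleph_1$ and $\lambda=\kappa^+=2^\kappa$. Then $\lambda^{<\kappa}\le(2^\kappa)^\kappa=\lambda$, so the theorem applies. The case $\kappa=\aleph_2$ gives:

\begin{corollary}\label{cor:main}
If ZFC is consistent, then so is ZFC together with $\mathfrak p=\mathfrak b=\aleph_2<\mathfrak d=\mathfrak c=\aleph_3$ and the statement that some filter-base of cardinality $\mathfrak p$ cannot be refined to a tower.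
\end{corollary}

The relation $\mathfrak b=\mathfrak p\ge\aleph_2$ in these models cannot be avoided: since $\aleph_1\le\mathfrak p\le\mathfrak b$ (Lemma~\ref{lem:basic}), (K1) and (K2) show that it holds whenever $\mathfrak p<\mathfrak d$ and some filter-base of size $\mathfrak p$ cannot be refined.

The proof runs as follows. Part (b) is a ZFC consequence of (a) and $\mu<\mathfrak p$ (Section~\ref{sec:zfc}). To obtain (a) we fix a decreasing sequence $\bar t=(t_\varepsilon:\varepsilon<\mu)$ and, along a finite support iteration of cofinality $\kappa$, add sets $x_\xi$, each almost disjoint from every pseudo-intersection of $\bar t$ that exists so far (Section~\ref{sec:ideal}). Between these steps we add pseudo-intersections to small centered families, which makes $\mathfrak p=\kappa$. The difficulty is to keep $\mathfrak d$ above $\kappa$, because the forcing that adds $x_\xi$ is of a kind that can add a dominating real. Section~\ref{sec:good} isolates a compactness property (C) of $\bar t$ under which this forcing is harmless. Section~\ref{sec:nest} shows that the instances of (C) can be forced by small ccc posets if $\bar t$ has a nesting property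 (N), and that (N) survives the iteration. Section~\ref{sec:ground} produces a sequence with (N), Section~\ref{sec:iter} defines the iteration, and Section~\ref{sec:final} examines the final model.

\section{The recursive construction and its obstruction}\label{sec:zfc}

This section works in ZFC, without forcing. For a centered family $Z$ let $\langle Z\rangle$ be the family of all intersections of finitely many members of $Z$, the empty intersection being $\omega$. It is a filter-base of size at most $|Z|+\aleph_0$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] For every infinite $a\subseteq\omega$ there is a tower whose terms are subsets of $a$. Hence a filter-base that has a pseudo-intersection can be refined to a tower.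
\item[(ii)] $\aleph_1\le\mathfrak p\le\mathfrak b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Put $u_0=a$. If $(u_\beta:\beta<\gamma)$ is defined and has a pseudo-intersection $b$, let $u_\gamma$ be an infinite subset of $a\cap b$ with $(a\cap b)\setminus u_\gamma$ infinite. Then $u_\beta\setminus u_\gamma$ is infinite for $\beta<\gamma$, so the terms are pairwise distinct and the recursion stops at some ordinal below $\mathfrak c^+$, with a tower. If $a$ is a pseudo-intersection of $X$, this tower refines $X$, because $u_0\subseteq^*x$ for all $x\in X$.

(ii) If $\{a_n:n\in\omega\}$ is centered, choose $k_0<k_1<\cdots$ with $k_n\in a_0\cap\dots\cap a_n$; the set $\{k_n:n\in\omega\}$ is a pseudo-intersection. So $\mathfrak p\ge\aleph_1$. Now let $F\subseteq\omega^\omega$ with $|F|<\mathfrak p$. Replacing $f$ by $i\mapsto\max_{i'\le i}f(i')$, we may assume that all members of $F$ are nondecreasing. The subsets $\{(i,j):j\ge f(i)\}$ for $f\in F$ and $\{(i,j):i\ge n\}$ for $n\in\omega$ of the countable set $\omega\times\omega$ form a centered family of size less than $\mathfrak p$, so it has a pseudo-intersection $Q$. The sets of the second kind make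 every column $\{j:(i,j)\in Q\}$ finite, so infinitely many columns are nonempty. Let $g(i)$ be the least element of the first nonempty column with index $i'\ge i$. Given $f\in F$, all but finitely many $(i',j)\in Q$ satisfy $j\ge f(i')$, so $g(i)\ge f(i')\ge f(i)$ for all large $i$. Thus $g$ bounds $F$.
\end{proof}

Let $X=\{x_\alpha:\alpha<\mathfrak p\}$ be a filter-base with no pseudo-intersection. Any $\subseteq^*$-decreasing sequence $(u_\alpha:\alpha<\mathfrak p)$ of infinite sets with $u_\alpha\subseteq^*x_\alpha$ is a tower refining $X$, since a pseudo-intersection of it would be one of $X$. At stage $\alpha$ of a recursive construction we need a pseudo-intersection of the fewer than $\mathfrak p$ sets $u_\beta$ $(\beta<\alpha)$ and $x_\alpha$. It exists if these sets form a centered family. But for the recursion to continue, $u_\alpha$ has to meet every member of $X$ in an infinite set. For countable families this stronger demand can be met when $|X|<\mathfrak d$.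

\begin{proposition}\label{prop:countable}
If $X$ is a filter-base with $|X|<\mathfrak d$, then every countable subfamily $\{a_n:n\in\omega\}$ of $X$ has a pseudo-intersection that meets every $x\in X$ in an infinite set.
\end{proposition}

\begin{proof}
Let $d_n=a_0\cap\dots\cap a_n$. For $x\in X$ let $f_x(n)=\min\big((d_n\cap x)\setminus n\big)$, which exists because $X$ is centered. The family $\{f_x:x\in X\}$ is not dominating, so there is $g$ with $g\not\le^*f_x$ for all $x\in X$. Let $m=\bigcup_n\big(d_n\cap[n,g(n)]\big)$, where $[n,g(n)]=\emptyset$ if $g(n)<n$. Since $d_k\subseteq d_n$ for $k\ge n$, the set $m\setminus d_n$ is contained in the finite set $\bigcup_{k<n}[k,g(k)]$, so $m\subseteq^*a_n$ for each $n$. For $x\in X$ there are infinitely many $n$ with $n\le f_x(n)<g(n)$, and for these $n$ we have $f_x(n)\in m\cap x$. So $m\cap x$ is infinite; in particular $m$ is infinite.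
\end{proof}

This yields (K2). Let $X=\{x_\alpha:\alpha<\omega_1\}$ have no pseudo-intersection and let $\aleph_1<\mathfrak d$. Suppose that $X\cup\{u_\beta:\beta<\alpha\}$ is centered. Apply Proposition~\ref{prop:countable} to the filter-base $\langle X\cup\{u_\beta:\beta<\alpha\}\rangle$, of size at most $\aleph_1$, and to its countable subfamily $\{u_\beta:\beta<\alpha\}\cup\{x_\alpha\}$. The resulting set $u_\alpha$ keeps $X\cup\{u_\beta:\beta\le\alpha\}$ centered, and the recursion runs through $\omega_1$.

When $\aleph_2\le\mathfrak p<\mathfrak d$ the same step works at every stage of countable cofinality, by passing to a countable cofinal subsequence. At stage $\omega_1$ pseudo-intersections still exist, but nothing above says that one of them is compatible with all of $X$. A failure could be blamed on bad earlier choices of the $u_\beta$. If, however, the offending family is a part of $X$ itself, then no tower of any length refines $X$.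

\begin{lemma}\label{lem:obstruction}
Let $X$ be a filter-base and let $Z\subseteq X$ with $|Z|<\mathfrak p$. If every pseudo-intersection of $Z$ has finite intersection with some member of $X$, then $X$ cannot be refined to a tower.
\end{lemma}

\begin{proof}
Suppose that a tower $(u_\gamma:\gamma<\theta)$ refines $X$. Then $\theta\ne0$ because $X\neq\emptyset$, and $\theta$ is a limit ordinal because a last term would be a pseudo-intersection of the tower. A cofinal subsequence of length $\operatorname{cf}(\theta)$ is centered and has no pseudo-intersection, so $\operatorname{cf}(\theta)\ge\mathfrak p>|Z|$. For $z\in Z$ choose $\gamma_z<\theta$ with $u_{\gamma_z}\subseteq^*z$, and let $\gamma=\sup_{z\in Z}\gamma_z<\theta$. Then $u_\gamma$ is a pseudo-intersection of $Z$, so $u_\gamma\cap x$ is finite for some $x\in X$. Choose $\gamma'\ge\gamma$ with $u_{\gamma'}\subseteq^*x$. Then $u_{\gamma'}\subseteq^*u_\gamma\cap x$ is finite, a contradiction.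
\end{proof}

In Theorem~\ref{thm:main}, parts (a) and (c) say together that $\mu$ is the least size of a subfamily of $X$ having no pseudo-intersection that meets all members of $X$ in an infinite set. By Proposition~\ref{prop:countable} this size has to be uncountable when $|X|<\mathfrak d$, so the theorem is false for $\mu=\omega$.

\section{Forcing conventions}\label{sec:forcing}

From now on $\mu<\kappa<\lambda$ are as in Theorem~\ref{thm:main}. Posets have a largest element, $q\le p$ means that $q$ is the stronger condition, and $\Vdash\varphi$ means that the largest element forces $\varphi$. A poset is \emph{ccc} if every set of pairwise incompatible conditions is countable, and \emph{$\sigma$-centered} if it is the union of countably many sets in each of which any finitely many conditions have a common extension. A \emph{real} is an element of $\omega^\omega$ or a subset of a fixed countable set. We use the following textbook facts.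

\begin{enumerate}
\item[(F1)] \emph{$\Delta$-system lemma.} If $(F_\zeta:\zeta<\omega_1)$ is a sequence of finite sets, there are an uncountable $J\subseteq\omega_1$ and a set $R$, the \emph{root}, with $F_\zeta\cap F_{\zeta'}=R$ for all distinct $\zeta,\zeta'\in J$.
\item[(F2)] \emph{Chain condition.} A ccc poset preserves cardinals and cofinalities, and a name for an ordinal has only countably many possible values. So if $\nu$ is regular uncountable and $\Vdash\dot\beta<\nu$, then $\Vdash\dot\beta<\gamma$ for some $\gamma<\nu$.
\item[(F3)] \emph{Nice names.} Let $P$ be ccc, $P'\subseteq P$ dense, $\nu$ an infinite cardinal, and $\dot h$ a name for a function $\nu\to\lambda$. For $i<\nu$ choose a maximal antichain $A_i\subseteq P'$ of conditions deciding $\dot h(i)$, and record the decided values. The value of $\dot h$ in $V[G]$ is computed from these data and $G\cap\bigcup_iA_i$, and $|\bigcup_iA_i|\le\nu$. If $|P'|\le\lambda$ and $\nu<\kappa$, there are at most $(\lambda^\omega)^\nu=\lambda$ such data; so $\lambda^{<\kappa}=\lambda$ holds in $V[G]$.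
\item[(F4)] \emph{Finite support (FS) iterations.} A condition of $P_\alpha$ is a function $p$ on $\alpha$ such that $p\restriction\beta$ forces $p(\beta)\in\dot Q_\beta$, and $p(\beta)$ is the name of the largest element for all $\beta$ outside a finite set $\operatorname{supp}(p)$; and $q\le p$ if $q\restriction\beta\Vdash q(\beta)\le p(\beta)$ for all $\beta<\alpha$. For $\beta\le\alpha$ we identify $P_\beta$ with the conditions supported in $\beta$; if $G$ is $P_\alpha$-generic, then $G_\beta=G\cap P_\beta$ is $P_\beta$-generic. If $r\in P_\alpha$, $p\in P_\beta$ and $p\le r\restriction\beta$, then the condition that agrees with $p$ below $\beta$ and with $r$ on $[\beta,\alpha)$ extends both $p$ and $r$. If all iterands are forced to be ccc, then $P_\alpha$ is ccc.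
\item[(F5)] \emph{Small objects appear early.} If $P_\alpha$ is a ccc FS iteration and $\nu<\operatorname{cf}(\alpha)$ is an infinite cardinal, then every name for a sequence of at most $\nu$ reals is equivalent to a $P_\beta$-name for some $\beta<\alpha$. Indeed, by (F3) it may be taken to involve at most $\nu$ conditions, and the union of their finite supports is bounded in $\alpha$.
\item[(F6)] \emph{Product lemma.} If $G\times H$ is $P\times Q$-generic over $V$, then $H$ is $Q$-generic over $V[G]$.
\end{enumerate}

\begin{lemma}\label{lem:cofinal}
Let $P$ be ccc, $\nu$ regular uncountable, $B\subseteq\nu$ cofinal, and $p_\beta\in P$ for $\beta\in B$. Then some condition forces that $\{\beta\in B:p_\beta\in\dot G\}$ is cofinal in $\nu$.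
\end{lemma}

\begin{proof}
Otherwise the set is forced to be bounded, and by (F2) it is forced to be contained in a fixed $\gamma<\nu$. But for $\beta\in B\setminus\gamma$ the condition $p_\beta$ forces $\beta$ into the set.
\end{proof}

\section{The ideal of pseudo-intersections and its Mathias forcing}\label{sec:ideal}

Call $Y$ a \emph{multiplicative family} if its members are infinite subsets of $\omega$, $\omega\in Y$, and $Y$ is closed under finite intersections. If $Z$ is centered, then $\langle Z\rangle$ is multiplicative. \emph{Mathias forcing relative to $Y$} is the set $M(Y)$ of pairs $(s,y)$ with $s\subseteq\omega$ finite and $y\in Y$, where $(s',y')\le(s,y)$ if $s\subseteq s'$, $y'\subseteq y$, and every element of $s'\setminus s$ lies in $y$ and exceeds $\max s$ (with $\max\emptyset=-1$). The largest element is $(\emptyset,\omega)$. For a generic filter $G$ the \emph{generic set} is $z=\bigcup\{s:(s,y)\in G\text{ for some }y\}$.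

\begin{lemma}\label{lem:mathias}
The poset $M(Y)$ is $\sigma$-centered and has size at most $|Y|+\aleph_0$. Let $z$ be the generic set.
\begin{enumerate}
\item[(i)] If $(s,y)\in G$, then $s\subseteq z$, and every element of $z\setminus s$ lies in $y$ and exceeds $\max s$.
\item[(ii)] If $w\subseteq\omega$ is in the ground model and $w\cap y$ is infinite for every $y\in Y$, then $w\cap z$ is infinite.
\item[(iii)] $z$ is a pseudo-intersection of $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Conditions $(s,y_1),\dots,(s,y_k)$ have the common extension $(s,y_1\cap\dots\cap y_k)$, and there are countably many $s$. For (i), let $j\in z\setminus s$, say $j\in s'$ with $(s',y')\in G$. A common extension $(s'',y'')$ of $(s,y)$ and $(s',y')$ has $j\in s''\setminus s$, so $j\in y$ and $j>\max s$. For (ii), given $(s,y)$ and $k$, pick $j\in w\cap y$ above $\max s$ and $k$; then $(s\cup\{j\},y)\le(s,y)$ forces $j\in w\cap\dot z$. For (iii), $z$ is infinite by (ii) with $w=\omega$. Given $y\in Y$, every $(s,y')$ extends to $(s,y'\cap y)$, which by (i) forces $\dot z\setminus s\subseteq y$.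
\end{proof}

A \emph{chain} is a sequence $\bar t=(t_\varepsilon:\varepsilon<\mu)$ of subsets of $\omega$ such that $t_{\varepsilon'}\subseteq^*t_\varepsilon$ and $t_\varepsilon\setminus t_{\varepsilon'}$ is infinite whenever $\varepsilon<\varepsilon'<\mu$. Until the end of Section~\ref{sec:nest} we work in a model that contains a fixed chain $\bar t$ and in which $\mu$ and $\kappa$ are regular uncountable cardinals; by (F2) these assumptions pass to ccc extensions. Let
\[
\mathcal I=\{m\subseteq\omega:m\subseteq^*t_\varepsilon\text{ for all }\varepsilon<\mu\},\qquad \mathcal I^*=\{\omega\setminus m:m\in\mathcal I\}.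
\]
The family $\mathcal I$ is closed under finite unions and downward under $\subseteq^*$, it contains all finite sets, and its infinite members are exactly the pseudo-intersections of $\bar t$. No $t_\varepsilon$ is in $\mathcal I$, because $t_\varepsilon\setminus t_{\varepsilon+1}$ is infinite. If $a\notin\mathcal I$ and $m\in\mathcal I$, then $a\setminus m$ is infinite, since otherwise $a\subseteq^*m$. With $a=t_0$ this shows that the members of $\mathcal I^*$ are infinite, so $\mathcal I^*$ is multiplicative. The family $\mathcal I$ grows when reals are added, but the statement ``$m\in\mathcal I$'' quantifies only over $\mu$ and $\omega$, so it has the same truth value in all models containing $m$ and $\bar t$.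

For Theorem~\ref{thm:main}(a) we want a set that is almost disjoint from all members of $\mathcal I$ and that can still be added to a centered family containing $\bar t$. The generic set of $M(\mathcal I^*)$ does both.

\begin{lemma}\label{lem:kill}
Let $x$ be the generic set of $M(\mathcal I^*)$ and let $a\subseteq\omega$ be in the ground model.
\begin{enumerate}
\item[(i)] If $a\in\mathcal I$, then $a\cap x$ is finite.
\item[(ii)] If $a\notin\mathcal I$, then $a\cap x\notin\mathcal I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:mathias}(iii), $x\subseteq^*\omega\setminus a$. (ii) Fix $\varepsilon$ such that $w=a\setminus t_\varepsilon$ is infinite. Then $w\notin\mathcal I$, since $w$ is infinite and disjoint from $t_\varepsilon$. So $w\setminus m$ is infinite for every ground-model $m\in\mathcal I$, and $w\cap x=(a\cap x)\setminus t_\varepsilon$ is infinite by Lemma~\ref{lem:mathias}(ii).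
\end{proof}

We shall force with $M(\mathcal I^*)$ at $\kappa$ stages cofinal in the iteration. If each of these forcings added a real dominating all reals present at that stage, the $\kappa$ reals so obtained would form a dominating family in the final model, and $\mathfrak d\le\kappa$. The danger is real, as a chain of length $\omega$ shows.

\begin{example}\label{ex:omega}
Replace $\mu$ by $\omega$ and work on $\omega\times\omega$, with $t_n=\{(i,j):i\ge n\}$. Then $\mathcal I$ consists of the sets that meet each column $w_i=\{i\}\times\omega$ in a finite set. Lemma~\ref{lem:kill}, whose proof did not use that $\mu$ is uncountable, shows that $x$ meets every $w_i$; let $g(i)=\min\{j:(i,j)\in x\}$. For a ground-model $f\in\omega^\omega$ the set $\{(i,j):j\le f(i)\}$ is in $\mathcal I$, so it has finite intersection with $x$, and $g(i)>f(i)$ for almost all $i$. Thus $g$ dominates the ground model.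
\end{example}

\section{Compactness and the preservation of unbounded families}\label{sec:good}

When $\mu$ is regular uncountable, the function of Example~\ref{ex:omega} becomes harmless. The computation contains the main idea of the paper.

\begin{example}\label{ex:single}
Let $w_k\notin\mathcal I$ $(k\in\omega)$ be ground-model sets and let $\dot g$ be the $M(\mathcal I^*)$-name given by $\dot g(k)=\min\big((\dot x\cap w_k)\setminus k\big)$. For each $k$ there is $\varepsilon_k$ with $w_k\setminus t_{\varepsilon_k}$ infinite. Since $\mu$ is regular uncountable, $\varepsilon^*=\sup_k\varepsilon_k<\mu$, and $w_k\setminus t_{\varepsilon^*}$ is infinite for all $k$. Let $h(k)=\min\big((w_k\setminus t_{\varepsilon^*})\setminus k\big)$. Consider any condition $(s,\omega\setminus m)$ with $m\in\mathcal I$. The set $m\setminus t_{\varepsilon^*}$ is finite, while $h(k)\notin t_{\varepsilon^*}$ and $h(k)\ge k$. So for all large $k$ we have $h(k)\notin m$ and $k>\max s$, and then $(s\cup\{h(k)\},\omega\setminus m)$ is an extension that forces $\dot x\cap[k,h(k)]=\{h(k)\}$, hence $\dot g(k)=h(k)$. Consequently, if $f$ is in the ground model and $f(k)>h(k)$ for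 infinitely many $k$, then no condition forces $f(k)\le\dot g(k)$ for all $k\ge l$, and so $\Vdash f\not\le^*\dot g$.
\end{example}

The point is that the complement of the single set $t_{\varepsilon^*}$ is almost contained in every second coordinate of a condition, so points chosen outside $t_{\varepsilon^*}$ are available to all conditions at once. The conclusion of the example suggests the property to be preserved.

\begin{definition}\label{def:good}
Let $P$ be a poset and $\dot g$ a $P$-name for an element of $\omega^\omega$. A ground-model set $\mathcal H\subseteq\omega^\omega$ \emph{captures} $\dot g$ if for every ground-model $f\in\omega^\omega$ with $f\not\le^*h$ for all $h\in\mathcal H$ we have $\Vdash f\not\le^*\dot g$. The poset $P$ is \emph{good} if every such name is captured by a set of size less than $\kappa$.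
\end{definition}

In words: an old function that can be bounded by $\dot g$ is already bounded by one of fewer than $\kappa$ old functions depending only on $\dot g$. If $\Vdash f\not\le^*\dot g$ fails, then some $p$ and $l$ satisfy $p\Vdash\forall k\ge l\ f(k)\le\dot g(k)$; each proof of goodness below refutes this by finding $k\ge l$ and $q\le p$ with $q\Vdash\dot g(k)<f(k)$.

For a general $M(\mathcal I^*)$-name, deciding $\dot g(k)$ may require adding to $s$ a finite set of points, not just one. So we need a single $t_{\varepsilon^*}$ whose complement contains whole finite sets of a prescribed kind. Let $\mathrm{Fin}^+$ be the set of nonempty finite subsets of $\omega$. For $A\subseteq\mathrm{Fin}^+$ and $n\in\omega$, a set $b\subseteq\omega$ \emph{$n$-hits} $A$ if $b\cap a\neq\emptyset$ for all $a\in A$ with $\min a\ge n$, and $b$ \emph{hits} $A$ if it $n$-hits $A$ for some $n$. If $b$ $n$-hits $A$ and $b\subseteq^*b'$, then $b'$ $n'$-hits $A$ for any $n'\ge n$ with $b\setminus n'\subseteq b'$; so hitting passes upward along $\subseteq^*$. The statements ``$b$ hits $A$'' and ``every $t_\varepsilon$ hits $A$'' are absolute in the same way as ``$m\in\mathcal I$''.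

\begin{definition}\label{def:C}
The \emph{compactness property} (C) is the statement: for every $A\subseteq\mathrm{Fin}^+$, if every $t_\varepsilon$ $(\varepsilon<\mu)$ hits $A$, then some $m\in\mathcal I$ hits $A$.
\end{definition}

For a set of singletons $A=\{\{i\}:i\in w\}$, hitting $A$ means almost containing $w$. If every $t_\varepsilon$ hits $A$, then $w\in\mathcal I$ and $w$ hits $A$. This instance of (C) therefore always holds, which is why Example~\ref{ex:single} needed no hypothesis on the chain.

\begin{lemma}\label{lem:mathiasgood}
If \emph{(C)} holds, then every $M(\mathcal I^*)$-name for an element of $\omega^\omega$ is captured by a countable set. In particular $M(\mathcal I^*)$ is good.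
\end{lemma}

\begin{proof}
Let $\dot g$ be such a name. For finite $s\subseteq\omega$ and $k\in\omega$ let $A_{s,k}$ be the set of $a\in\mathrm{Fin}^+$ with $\min a>\max s$ for which there are $b\subseteq a$ (possibly empty), $y\in\mathcal I^*$ and $j\in\omega$ with $(s\cup b,y)\Vdash\dot g(k)=j$.

\emph{No $m\in\mathcal I$ hits $A_{s,k}$.} Let $m\in\mathcal I$, $n\in\omega$ and $y=\omega\setminus(m\cup n)\in\mathcal I^*$. Some extension of $(s,y)$ decides $\dot g(k)$; it has the form $(s\cup b,y')$, where $b\subseteq y$ and all elements of $b$ exceed $\max s$. Let $a=b$ if $b\ne\emptyset$, and otherwise let $a=\{i\}$ with $i\in y$, $i>\max s$. Then $a\in A_{s,k}$ and $a\subseteq y$, so $\min a\ge n$ and $a\cap m=\emptyset$. Thus $m$ does not $n$-hit $A_{s,k}$.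

\emph{The capturing set.} By (C) there is $\varepsilon_{s,k}<\mu$ such that $t_{\varepsilon_{s,k}}$ does not hit $A_{s,k}$. There are countably many pairs $(s,k)$ and $\mu$ is regular uncountable, so $\varepsilon^*=\sup_{s,k}\varepsilon_{s,k}<\mu$. Since $t_{\varepsilon^*}\subseteq^*t_{\varepsilon_{s,k}}$, the set $t_{\varepsilon^*}$ hits no $A_{s,k}$; in particular it does not $k$-hit $A_{s,k}$. Choose $a_{s,k}\in A_{s,k}$ with $\min a_{s,k}\ge k$ and $a_{s,k}\cap t_{\varepsilon^*}=\emptyset$, and choose $b_{s,k}\subseteq a_{s,k}$, $y_{s,k}\in\mathcal I^*$ and $h_s(k)\in\omega$ with $(s\cup b_{s,k},y_{s,k})\Vdash\dot g(k)=h_s(k)$. Let $\mathcal H=\{h_s:s\subseteq\omega\text{ finite}\}$.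

\emph{$\mathcal H$ captures $\dot g$.} Suppose that $f\not\le^*h_s$ for all $s$, but $(s,y)\Vdash\forall k\ge l\ f(k)\le\dot g(k)$. As $\omega\setminus y\in\mathcal I$, the set $(\omega\setminus y)\setminus t_{\varepsilon^*}$ is finite. It contains $a_{s,k}\setminus y$, and $\min a_{s,k}\ge k$, so $a_{s,k}\subseteq y$ for all large $k$. Pick such a $k\ge l$ with $f(k)>h_s(k)$. Then $(s\cup b_{s,k},y\cap y_{s,k})$ extends both $(s,y)$ and $(s\cup b_{s,k},y_{s,k})$, and it forces $\dot g(k)=h_s(k)<f(k)$, a contradiction.
\end{proof}

All other posets in the iteration will be small, and allowing capturing sets of any size below $\kappa$ makes them good for free.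

\begin{lemma}\label{lem:smallgood}
If $|P|<\kappa$, then $P$ is good.
\end{lemma}

\begin{proof}
Given $\dot g$, for $p\in P$ let $h_p(k)$ be the least $j$ such that some $q\le p$ forces $\dot g(k)=j$, and let $\mathcal H=\{h_p:p\in P\}$. Suppose that $f\not\le^*h$ for all $h\in\mathcal H$, but $p\Vdash\forall k\ge l\ f(k)\le\dot g(k)$. Pick $k\ge l$ with $f(k)>h_p(k)$, and $q\le p$ forcing $\dot g(k)=h_p(k)<f(k)$. This is a contradiction.
\end{proof}

\begin{lemma}\label{lem:itergood}
An FS iteration $P_\alpha$ whose iterands are forced to be ccc and good is good.
\end{lemma}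

\begin{proof}
We use induction on $\alpha$; let $\dot g$ be a $P_\alpha$-name. If $\alpha=0$, then $\dot g$ names a ground-model function $g$, and $\{g\}$ captures it.

\emph{Successor $\alpha=\beta+1$.} In the extension by $P_\beta$, $\dot g$ is a name for the poset $\dot Q_\beta$, and it is captured by a nonempty set of size less than $\kappa$. By (F2), applied to the regular uncountable $\kappa$, there are a ground-model cardinal $\nu<\kappa$ and $P_\beta$-names $\dot g_i$ $(i<\nu)$ forced to enumerate such a set. Let $\mathcal H_i$ capture $\dot g_i$ with $|\mathcal H_i|<\kappa$, and let $\mathcal H=\bigcup_{i<\nu}\mathcal H_i$; then $|\mathcal H|<\kappa$ by regularity. If $f\not\le^*h$ for all $h\in\mathcal H$, then $P_\beta$ forces $f\not\le^*\dot g_i$ for all $i<\nu$, hence $P_\beta$ forces that $\dot Q_\beta$ forces $f\not\le^*\dot g$.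

\emph{Limit of uncountable cofinality.} By (F5), $\dot g$ is equivalent to a $P_\beta$-name for some $\beta<\alpha$, and a set capturing it for $P_\beta$ captures it for $P_\alpha$.

\emph{Limit of countable cofinality.} Let $\alpha=\sup_n\alpha_n$ with $\alpha_n<\alpha$ increasing. We approximate $\dot g$ at stage $\alpha_n$ by the least value that is still possible. In the extension by $G_{\alpha_n}$ let $g_n(k)$ be the least $j$ such that some $r\in P_\alpha$ with $r\restriction\alpha_n\in G_{\alpha_n}$ forces $\dot g(k)=j$. Such $r$ exist: every $p\in P_{\alpha_n}$ has an extension $r\in P_\alpha$ deciding $\dot g(k)$, and $r\restriction\alpha_n\le p$, so these restrictions are dense in $P_{\alpha_n}$. Let $\mathcal H_n$ capture the $P_{\alpha_n}$-name $\dot g_n$ with $|\mathcal H_n|<\kappa$, and let $\mathcal H=\bigcup_n\mathcal H_n$. Suppose that $f\not\le^*h$ for all $h\in\mathcal H$, but $p\Vdash\forall k\ge l\ f(k)\le\dot g(k)$. The support of $p$ is finite, so $p\in P_{\alpha_n}$ for some $n$. Let $G_{\alpha_n}\ni p$ be generic. Since $f\not\le^*g_n$, there are $k\ge l$, $j<f(k)$ and $r\in P_\alpha$ with $r\restriction\alpha_n\in G_{\alpha_n}$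 and $r\Vdash\dot g(k)=j$. Let $p'\in G_{\alpha_n}$ extend $p$ and $r\restriction\alpha_n$. By (F4), the condition that agrees with $p'$ below $\alpha_n$ and with $r$ on $[\alpha_n,\alpha)$ extends $p$ and $r$, a contradiction.
\end{proof}

\section{Forcing compactness: the nesting property}\label{sec:nest}

Suppose that every $t_\varepsilon$ hits $A$; we want to add $m\in\mathcal I$ hitting $A$. For finite $F\subseteq\mu$ write $t_F=\bigcap_{\varepsilon\in F}t_\varepsilon$, with $t_\emptyset=\omega$. The natural candidate is $m=\bigcap_{\varepsilon\in B'}t_\varepsilon$ for a cofinal $B'\subseteq\mu$, which always lies in $\mathcal I$; since the members of $A$ are finite, it $n$-hits $A$ as soon as $t_F$ does for every finite $F\subseteq B'$. So we approximate $B'$ by finite sets. Let $R_{A,n}$ be the set of finite $F\subseteq\mu$ such that $t_F$ $n$-hits $A$, ordered by reverse inclusion. It has size at most $\mu<\kappa$, so it is good. What can fail is the ccc, and then (C) may be beyond repair. This is visible already for a set of pairs.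

\begin{example}\label{ex:pairs}
Let $A=\{\{2k,2k+1\}:k\in\omega\}$ and suppose that every $t_\varepsilon$ hits $A$. Suppose further that $E\subseteq\mu$ is uncountable, that $t_\varepsilon$ meets every pair for $\varepsilon\in E$, but that $t_\varepsilon\cap t_{\varepsilon'}$ misses some pair whenever $\varepsilon\ne\varepsilon'$ are in $E$. Then $\{\{\varepsilon\}:\varepsilon\in E\}$ is an uncountable antichain in $R_{A,0}$. Moreover, no $m\in\mathcal I$ hits $A$ in any extension in which $E$ remains uncountable. For if $m$ did, there would be $l$ and two distinct $\varepsilon,\varepsilon'\in E$ such that $m$ meets all pairs with $k\ge l$, $m\setminus 2l\subseteq t_\varepsilon\cap t_{\varepsilon'}$, and $t_\varepsilon\cap 2l=t_{\varepsilon'}\cap 2l$, as there are only countably many choices of $l$ and of the trace on $2l$. Then $t_\varepsilon\cap t_{\varepsilon'}$ would meet the pairs with $k\ge l$ because it contains $m\setminus 2l$, and those with $k<l$ because $t_\varepsilon$ meets them. Such an $E$ cannot exist if every uncountable set of indices contains $\varepsilon\neq\varepsilon'$ with the true inclusion $t_{\varepsilon'}\subseteq t_\varepsilon$,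 for then $t_\varepsilon\cap t_{\varepsilon'}=t_{\varepsilon'}$.
\end{example}

Conditions of $R_{A,n}$ are finite sets of indices, so we ask for true inclusions between tuples. For $e,e'\in\mu^r$ write $e'\trianglelefteq e$ if $t_{e'(i)}\subseteq t_{e(i)}$ for all $i<r$. This relation is absolute.

\begin{definition}\label{def:N}
The \emph{nesting property} (N) is the statement: for every $r\ge1$ and every sequence $(e_\zeta:\zeta<\omega_1)$ in $\mu^r$ there are $\zeta\ne\zeta'$ with $e_{\zeta'}\trianglelefteq e_\zeta$. A poset $P$ is \emph{N-preserving} if for every $r\ge1$ and every sequence $((p_\zeta,e_\zeta):\zeta<\omega_1)$ in $P\times\mu^r$ there are $\zeta\ne\zeta'$ such that $p_\zeta$ and $p_{\zeta'}$ are compatible and $e_{\zeta'}\trianglelefteq e_\zeta$.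
\end{definition}

By reindexing, both notions apply to sequences indexed by any uncountable subset of $\omega_1$. The trivial poset is N-preserving exactly when (N) holds. Property (N) concerns all $\omega_1$-sequences of tuples, and forcing adds new ones; N-preservation is the strengthening of the ccc that controls them and is stable under iteration.

\begin{lemma}\label{lem:Npres}
\begin{enumerate}
\item[(i)] An N-preserving poset is ccc and forces \emph{(N)}.
\item[(ii)] If \emph{(N)} holds, then every $\sigma$-centered poset is N-preserving.
\item[(iii)] If \emph{(N)} holds, then an FS iteration $P_\alpha$ whose iterands are forced to be N-preserving is N-preserving.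
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Taking all $e_\zeta$ equal shows that among $\omega_1$ conditions two are compatible. So $\omega_1$ is preserved. Let $p$ force that $(\dot e_\zeta:\zeta<\omega_1)$ is a sequence in $\mu^r$, and choose $p_\zeta\le p$ deciding $\dot e_\zeta=e_\zeta$. For $\zeta\ne\zeta'$ as in the definition, a common extension of $p_\zeta$ and $p_{\zeta'}$ lies below $p$ and forces $\dot e_{\zeta'}\trianglelefteq\dot e_\zeta$. So no $p$ forces a counterexample to (N).

(ii) Uncountably many $p_\zeta$ lie in one centered piece. Apply (N) to the corresponding $e_\zeta$.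

(iii) We use induction on $\alpha$. The case $\alpha=0$ is (N). Let $((p_\zeta,e_\zeta):\zeta<\omega_1)$ be given.

\emph{Successor $\alpha=\beta+1$.} By the inductive hypothesis and (i), $P_\beta$ is ccc. By Lemma~\ref{lem:cofinal} there is a $P_\beta$-generic filter $G$ such that $J=\{\zeta:p_\zeta\restriction\beta\in G\}$ is uncountable in the extension by $G$. There, $Q_\beta$ is N-preserving; applied to the values of the names $p_\zeta(\beta)$ and to the tuples $e_\zeta$ for $\zeta\in J$, this gives $\zeta\neq\zeta'$ in $J$ with $e_{\zeta'}\trianglelefteq e_\zeta$ and a common extension in $Q_\beta$ of the values of $p_\zeta(\beta)$ and $p_{\zeta'}(\beta)$, with name $\dot q$. Some $p'\in G$ below $p_\zeta\restriction\beta$ and $p_{\zeta'}\restriction\beta$ forces $\dot q$ to be such a common extension. The condition that agrees with $p'$ below $\beta$ and has $\dot q$ at $\beta$ extends $p_\zeta$ and $p_{\zeta'}$.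

\emph{Limit $\alpha$.} By (F1) we may assume that the supports form a $\Delta$-system. The root is finite, so it is contained in some $\gamma<\alpha$. The inductive hypothesis for $P_\gamma$ gives $\zeta\ne\zeta'$ with $e_{\zeta'}\trianglelefteq e_\zeta$ and $r\in P_\gamma$ extending $p_\zeta\restriction\gamma$ and $p_{\zeta'}\restriction\gamma$. On $[\gamma,\alpha)$ the supports of $p_\zeta$ and $p_{\zeta'}$ are disjoint. Let $q$ agree with $r$ below $\gamma$, with $p_\zeta$ on $\operatorname{supp}(p_\zeta)\setminus\gamma$, and with $p_{\zeta'}$ on the rest of $[\gamma,\alpha)$. At each coordinate in $[\gamma,\alpha)$ at most one of the two conditions is nontrivial and $q$ copies it, so $q\le p_\zeta,p_{\zeta'}$.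
\end{proof}

For a condition $F_*$ let $R_{A,n}\restriction F_*$ be the poset of conditions extending $F_*$. In the next proof a condition and a tuple are concatenated into one longer tuple; this is why (N) is stated for all lengths $r$.

\begin{lemma}\label{lem:R}
Assume \emph{(N)} and let $A\subseteq\mathrm{Fin}^+$.
\begin{enumerate}
\item[(i)] For every $n$ and every $F_*\in R_{A,n}$ the poset $R_{A,n}\restriction F_*$ is N-preserving.
\item[(ii)] If every $t_\varepsilon$ hits $A$, then there are $n$ and $F_*\in R_{A,n}$ such that $R_{A,n}\restriction F_*$ adds some $m\in\mathcal I$ that hits $A$.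
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $((F_\zeta,e_\zeta):\zeta<\omega_1)$ be given; we may assume that all $F_\zeta$ have the same size. Apply (N) to the tuples obtained by listing $F_\zeta$ in increasing order and appending $e_\zeta$. We get $\zeta\ne\zeta'$ with $e_{\zeta'}\trianglelefteq e_\zeta$ and, from the first coordinates, $t_{F_{\zeta'}}\subseteq t_{F_\zeta}$. Hence $t_{F_\zeta\cup F_{\zeta'}}=t_{F_{\zeta'}}$, which $n$-hits $A$. So $F_\zeta\cup F_{\zeta'}$ is a common extension, and it contains $F_*$.

(ii) Each $t_\varepsilon$ $n$-hits $A$ for some $n$. As $\mu$ is regular uncountable, there is one $n$ such that $B=\{\varepsilon<\mu:t_\varepsilon\ n\text{-hits }A\}$ is cofinal in $\mu$. By (i) with the largest condition $\emptyset$, the poset $R_{A,n}$ is ccc. Lemma~\ref{lem:cofinal}, applied to the conditions $\{\varepsilon\}$ for $\varepsilon\in B$, gives $F_*$ forcing that $\bigcup\dot G$ is cofinal in $\mu$. Forcing with $R_{A,n}\restriction F_*$ adds an $R_{A,n}$-generic filter $G\ni F_*$. Let $B'=\bigcup G$ and $m=\bigcap_{\varepsilon\in B'}t_\varepsilon$. For $\varepsilon<\mu$ pick $\varepsilon'\in B'$ with $\varepsilon'\ge\varepsilon$;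 then $m\subseteq t_{\varepsilon'}\subseteq^*t_\varepsilon$. So $m\in\mathcal I$. Suppose that $a\in A$, $\min a\ge n$ and $a\cap m=\emptyset$. For $j\in a$ choose $\varepsilon_j\in B'$ with $j\notin t_{\varepsilon_j}$. As $a$ is finite and $G$ is a filter, some $F\in G$ contains all $\varepsilon_j$. Then $t_F\cap a=\emptyset$, contrary to $F\in R_{A,n}$. So $m$ $n$-hits $A$.
\end{proof}

\section{A generic chain and the starting model}\label{sec:ground}

It remains to find a chain with (N). A chain built from finite approximations has it. Let $T$ be the set of triples $p=(F_p,n_p,(s_p^\varepsilon)_{\varepsilon\in F_p})$ with $F_p\subseteq\mu$ finite, $n_p\in\omega$ and $s_p^\varepsilon\subseteq n_p$. Put $q\le p$ if $F_q\supseteq F_p$, $n_q\ge n_p$, $s_q^\varepsilon\cap n_p=s_p^\varepsilon$ for $\varepsilon\in F_p$, and $s_q^{\varepsilon'}\setminus n_p\subseteq s_q^\varepsilon$ for all $\varepsilon<\varepsilon'$ in $F_p$. The last clause is transitive: if $r\le q\le p$ and $\varepsilon<\varepsilon'$ are in $F_p$, then $s_r^{\varepsilon'}\setminus n_p\subseteq s_r^\varepsilon$ holds on $[n_p,n_q)$ because $q\le p$, and on $[n_q,n_r)$ because $r\le q$.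 For a generic $G$ let $t_\varepsilon=\bigcup\{s_p^\varepsilon:p\in G,\ \varepsilon\in F_p\}$. Since any two members of $G$ have a common extension in $G$, each $p\in G$ satisfies
\begin{equation}\label{eq:T}
t_\varepsilon\cap n_p=s_p^\varepsilon\quad(\varepsilon\in F_p),\qquad t_{\varepsilon'}\setminus n_p\subseteq t_\varepsilon\quad(\varepsilon<\varepsilon'\text{ in }F_p).
\end{equation}

The source of true inclusions is visible in conditions with one index. If $\varepsilon<\varepsilon'$ and $s\subseteq n$, then the conditions $(\{\varepsilon\},n,s)$ and $(\{\varepsilon'\},n,s)$ have the common extension with $F=\{\varepsilon,\varepsilon'\}$, the same $n$, and $s$ at both indices. By~\eqref{eq:T} it forces $t_{\varepsilon'}\cap n=s=t_\varepsilon\cap n$ and $t_{\varepsilon'}\setminus n\subseteq t_\varepsilon$, that is, $t_{\varepsilon'}\subseteq t_\varepsilon$.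

\begin{lemma}\label{lem:T}
The poset $T$ is ccc and forces that $\bar t=(t_\varepsilon:\varepsilon<\mu)$ is a chain satisfying \emph{(N)}.
\end{lemma}

\begin{proof}
\emph{Chain.} Any $\varepsilon\notin F_p$ can be added to $F_p$ with $s^\varepsilon=\emptyset$. So for $\varepsilon<\varepsilon'$ some $p\in G$ has $\varepsilon,\varepsilon'\in F_p$, and $t_{\varepsilon'}\subseteq^*t_\varepsilon$ by~\eqref{eq:T}. If $\varepsilon,\varepsilon'\in F_p$ and $k\ge n_p$, let $q$ have $F_q=F_p$, $n_q=k+1$, $s_q^\eta=s_p^\eta\cup\{k\}$ for $\eta\le\varepsilon$, and $s_q^\eta=s_p^\eta$ for $\eta>\varepsilon$. Then $q\le p$ and $q\Vdash k\in t_\varepsilon\setminus t_{\varepsilon'}$. By density $t_\varepsilon\setminus t_{\varepsilon'}$ is infinite.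

\emph{Amalgamation.} Let $r\ge0$, and let $p_\zeta\in T$ and $e_\zeta\in\mu^r$ $(\zeta<\omega_1)$ be such that the range of $e_\zeta$ is contained in $F_\zeta=F_{p_\zeta}$. We find $\zeta\ne\zeta'$ and $q\le p_\zeta,p_{\zeta'}$ forcing $e_{\zeta'}\trianglelefteq e_\zeta$. By (F1), and because each further item below takes countably many values, there is an uncountable $J\subseteq\omega_1$ such that for $\zeta\in J$: the sets $F_\zeta$ form a $\Delta$-system with root $R$; $n_{p_\zeta}=n$ and $|F_\zeta|=k$; and, writing $F_\zeta=\{\varepsilon_\zeta^0<\dots<\varepsilon_\zeta^{k-1}\}$, the set of positions $l$ with $\varepsilon_\zeta^l\in R$, the sets $\sigma_l=s_{p_\zeta}^{\varepsilon_\zeta^l}$ and the positions $l(i)$ with $e_\zeta(i)=\varepsilon_\zeta^{l(i)}$ do not depend on $\zeta$. Since $R$ occupies the same positions in each $F_\zeta$, listed in increasing order, each element of $R$ has the same position in all $F_\zeta$.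

Every infinite sequence of ordinals has an infinite nondecreasing subsequence: repeatedly choose, among the terms after the last one chosen, a term of least value. Applying this $k$ times in succession, starting from an infinite sequence of distinct elements of $J$, we get $\zeta\ne\zeta'$ in $J$ with $\varepsilon_\zeta^l\le\varepsilon_{\zeta'}^l$ for all $l<k$. Let $F_q=F_\zeta\cup F_{\zeta'}$ and $n_q=n$, and let $q$ assign $\sigma_l$ to $\varepsilon_\zeta^l$ and to $\varepsilon_{\zeta'}^l$. This is well defined, because an element of $F_\zeta\cap F_{\zeta'}=R$ has the same position in both sets. We have $q\le p_\zeta,p_{\zeta'}$, the last clause holding because no point $\ge n$ has been added. If $\varepsilon_\zeta^l<\varepsilon_{\zeta'}^l$, then by~\eqref{eq:T} $q$ forces that $t_{\varepsilon_{\zeta'}^l}$ and $t_{\varepsilon_\zeta^l}$ have the same trace $\sigma_l$ on $n$ and that $t_{\varepsilon_{\zeta'}^l}\setminus n\subseteq t_{\varepsilon_\zeta^l}$. So in all cases $q\Vdash t_{\varepsilon_{\zeta'}^l}\subseteq t_{\varepsilon_\zeta^l}$, and taking $l=l(i)$ gives $q\Vdash e_{\zeta'}\trianglelefteq e_\zeta$.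

\emph{The ccc and} (N). The case $r=0$ is the ccc, so $\omega_1$ is preserved. If $p$ forces that $(\dot e_\zeta:\zeta<\omega_1)$ is a sequence in $\mu^r$, choose $p_\zeta\le p$ deciding $\dot e_\zeta=e_\zeta$, and add indices so that the range of $e_\zeta$ lies in $F_{p_\zeta}$. The amalgam $q$ is below $p$ and forces $\dot e_{\zeta'}\trianglelefteq\dot e_\zeta$.
\end{proof}

The starting model must also contain the functions that will witness $\mathfrak d=\lambda$. Let $C$ be the poset of finite partial functions from $\lambda\times\omega$ to $\omega$, ordered by reverse inclusion; it is ccc by (F1). Let $G_C\times G_T$ be $C\times T$-generic over $V$, let $V_0=V[G_C][G_T]$, let $c_\zeta(k)=(\bigcup G_C)(\zeta,k)$ for $\zeta<\lambda$, and let $\bar t$ be the sequence given by $G_T$.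

\begin{lemma}\label{lem:V0}
The poset $C\times T$ is ccc. In $V_0$, $\bar t$ is a chain satisfying \emph{(N)}, $\lambda^{<\kappa}=\lambda=\mathfrak c$, and for every $g\in\omega^\omega$ the set $\{\zeta<\lambda:c_\zeta\le^*g\}$ is countable.
\end{lemma}

\begin{proof}
Conditions of $T$ are finite objects, so the definition of $T$ gives the same poset in $V$ and in $V[G_C]$. By Lemma~\ref{lem:T} applied in $V[G_C]$, the product is a two-step iteration of ccc posets, hence ccc, and $\bar t$ is a chain with (N) in $V_0$. Since $|C\times T|=\lambda$, (F3) gives $\lambda^{<\kappa}=\lambda$ in $V_0$, and so $\mathfrak c\le\lambda^\omega=\lambda$.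

Let $g\in\omega^\omega\cap V_0$. By (F3), $g$ has a name involving countably many conditions, so $g$ belongs to $W=V[G_I][G_T]$ for some countable $I\subseteq\lambda$, where $G_I$ consists of the members of $G_C$ with domain contained in $I\times\omega$. For $\zeta\notin I$, split off from $C\times T$ the factor of conditions with domain in $\{\zeta\}\times\omega$. By (F6), $c_\zeta$ is generic over $W$ for finite partial functions from $\omega$ to $\omega$. For each $l$, the set of such functions $\sigma$ with $\sigma(k)>g(k)$ for some $k\ge l$ is dense and lies in $W$. So $c_\zeta\not\le^*g$. In particular each real equals $c_\zeta$ for only countably many $\zeta$, so $\mathfrak c\ge\lambda$.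
\end{proof}

\section{The iteration}\label{sec:iter}

Work in $V_0$. The iteration consists of $\kappa$ blocks of length $\lambda$. Each block takes care of all small multiplicative families and all instances of (C) that exist at its beginning. New instances of (C) keep appearing, so (C) holds in general only at the beginning of a block whose index has uncountable cofinality, where every real has appeared in an earlier block. These are the stages at which we use $M(\mathcal I^*)$.

Let $\delta=\lambda\cdot\kappa$ (ordinal product), so that $|\delta|=\lambda$ and $\operatorname{cf}(\delta)=\kappa$. Every $\alpha<\delta$ is uniquely $\alpha=\lambda\xi+\eta$ with $\xi<\kappa$ and $\eta<\lambda$. Let $S=\{\xi<\kappa:\operatorname{cf}(\xi)=\omega_1\}$. It is unbounded in $\kappa$, because $\kappa>\mu\ge\aleph_1$ is regular and so $\xi+\omega_1\in S$ for every $\xi<\kappa$. We define an FS iteration $(P_\alpha,\dot Q_\alpha:\alpha<\delta)$ with limit $P_\delta$ and write $V_\alpha$ for the extension of $V_0$ by $P_\alpha$. A \emph{task} in $V_{\lambda\xi}$ is either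
\begin{enumerate}
\item[(T1)] a multiplicative family $Y$ with $|Y|<\kappa$, or
\item[(T2)] a set $A\subseteq\mathrm{Fin}^+$ that is hit by every $t_\varepsilon$.
\end{enumerate}
No object is of both kinds, since $\omega\in Y$, and a task remains a task of the same kind in ccc extensions. For each $\xi<\kappa$ fix a $P_{\lambda\xi}$-name for a list $(E_\eta^\xi:1\le\eta<\lambda)$, with repetitions, of all tasks in $V_{\lambda\xi}$. For $\alpha=\lambda\xi+\eta$ define $Q_\alpha$ in $V_\alpha$ as follows.
\begin{itemize}
\item If $\eta=0$ and $\xi\in S$, then $Q_\alpha=M(\mathcal I^*)$ with $\mathcal I$ computed in $V_{\lambda\xi}$. Its generic set is called $x_\xi$.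
\item If $\eta=0$ and $\xi\notin S$, then $Q_\alpha$ is trivial.
\item If $\eta\ge1$ and $E_\eta^\xi=Y$ is of kind (T1), then $Q_\alpha=M(Y)$.
\item If $\eta\ge1$ and $E_\eta^\xi=A$ is of kind (T2), then $Q_\alpha=R_{A,n}\restriction F_*$, with $n$ and $F_*$ given by Lemma~\ref{lem:R}(ii) in $V_\alpha$.
\end{itemize}
The definition presupposes that (N) holds in $V_\alpha$ and that $V_{\lambda\xi}$ has at most $\lambda$ tasks. The next lemma is proved by induction along with the construction and supplies both; the hypothesis $\lambda^{<\kappa}=\lambda$ serves this count.

\begin{lemma}\label{lem:iter}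
For every $\alpha\le\delta$, the poset $P_\alpha$ is N-preserving, hence ccc, and has a dense subset of size at most $\lambda$. In $V_\alpha$, \emph{(N)} holds and $\lambda^{<\kappa}=\lambda=\mathfrak c$.
\end{lemma}

\begin{proof}
Assume the lemma below $\alpha$. For $\beta<\alpha$, (N) holds in $V_\beta$, and $Q_\beta$ is either $\sigma$-centered (Lemma~\ref{lem:mathias}) or of the form $R_{A,n}\restriction F_*$; so it is N-preserving by Lemma~\ref{lem:Npres}(ii) or Lemma~\ref{lem:R}(i). By Lemma~\ref{lem:Npres}(iii) and (i), $P_\alpha$ is N-preserving, ccc, and forces (N).

In $V_\beta$ we have $|Q_\beta|\le\mathfrak c=\lambda$, so we may code the elements of $Q_\beta$ by ordinals below $\lambda$. Define $P'_\beta\subseteq P_\beta$ recursively as the set of conditions $p$ such that, for each $\gamma\in\operatorname{supp}(p)$, the name $p(\gamma)$ is given by a maximal antichain in $P'_\gamma$ and an assignment of ordinals below $\lambda$ to its elements. If $P'_\gamma$ is dense of size at most $\lambda$, there are at most $\lambda^\omega=\lambda$ such names, and each coordinate $p(\gamma)$ of a condition $p$ is forced by $p\restriction\gamma$ to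 be equal to one of them. Replacing the finitely many nontrivial coordinates of $p\in P_\alpha$ gives an equivalent condition in $P'_\alpha$. As $|\alpha|\le\lambda$, there are at most $\lambda$ finite supports, so $|P'_\alpha|\le\lambda$. By (F3), $\lambda^{<\kappa}=\lambda$ in $V_\alpha$, hence $\mathfrak c\le\lambda$; and $\mathfrak c\ge\lambda$ already in $V_0$. If $\alpha=\lambda\xi$, the number of tasks in $V_\alpha$ is at most $\mathfrak c^{<\kappa}+\mathfrak c=\lambda$, and $\{\omega\}$ is a task, so the list exists.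
\end{proof}

\begin{lemma}\label{lem:itergood2}
\begin{enumerate}
\item[(i)] Every sequence of fewer than $\kappa$ reals in $V_\delta$ belongs to $V_{\lambda\xi}$ for all sufficiently large $\xi<\kappa$.
\item[(ii)] For $\xi\in S$, \emph{(C)} holds in $V_{\lambda\xi}$.
\item[(iii)] $P_\delta$ is good in $V_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) This is (F5), as $\operatorname{cf}(\delta)=\kappa$ and the ordinals $\lambda\xi$ are cofinal in $\delta$.

(ii) Let $A\in V_{\lambda\xi}$ be hit by every $t_\varepsilon$. Since $\operatorname{cf}(\lambda\xi)=\omega_1$, (F5) gives $\xi'<\xi$ with $A\in V_{\lambda\xi'}$. There $A$ is a task, say $A=E_\eta^{\xi'}$, and stage $\lambda\xi'+\eta$ adds $m\in\mathcal I$ hitting $A$. As $\lambda\xi'+\eta+1<\lambda\xi$, this $m$ is in $V_{\lambda\xi}$.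

(iii) The iterands $M(Y)$ with $|Y|<\kappa$, the iterands $R_{A,n}\restriction F_*$ of size at most $\mu<\kappa$, and the trivial ones are good by Lemma~\ref{lem:smallgood}. For $\xi\in S$ the iterand $M(\mathcal I^*)$ is good by (ii) and Lemma~\ref{lem:mathiasgood}. All iterands are ccc, so Lemma~\ref{lem:itergood} applies.
\end{proof}

\section{The final model}\label{sec:final}

We prove Theorem~\ref{thm:main}. The model $V_\delta$ is an extension of $V$ by the two-step iteration of $C\times T$ and $P_\delta$, which is ccc by Lemmas~\ref{lem:V0} and~\ref{lem:iter}. Work in $V_\delta$, where $\mathfrak c=\lambda$.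

\subsection*{The values $\mathfrak d=\lambda$ and the bounds $\kappa\le\mathfrak p\le\mathfrak b\le\kappa$}
Let $g\in\omega^\omega$, and let $\mathcal H\in V_0$ with $|\mathcal H|<\kappa$ capture a name for $g$ (Lemma~\ref{lem:itergood2}(iii)). If $c_\zeta\le^*g$, then $c_\zeta\le^*h$ for some $h\in\mathcal H$. By Lemma~\ref{lem:V0},
\[
|\{\zeta<\lambda:c_\zeta\le^*g\}|\le|\mathcal H|\cdot\aleph_0<\kappa .
\]
Hence no $g$ bounds $\{c_\zeta:\zeta<\kappa\}$, and $\mathfrak b\le\kappa$. If $D\subseteq\omega^\omega$ has size $\nu<\lambda$, then at most $\max(\nu,\kappa)<\lambda$ indices $\zeta$ satisfy $c_\zeta\le^*g$ for some $g\in D$; this is where $\kappa<\lambda$ is used. So $D$ is not dominating, and $\mathfrak d=\mathfrak c=\lambda$.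

Let $Z$ be a centered family with $|Z|<\kappa$. Then $|\langle Z\rangle|<\kappa$, and by Lemma~\ref{lem:itergood2}(i) an enumeration of $\langle Z\rangle$ of length less than $\kappa$ lies in some $V_{\lambda\xi}$. So $\langle Z\rangle=E_\eta^\xi$ for some $\eta\ge1$, and stage $\lambda\xi+\eta$ adds a pseudo-intersection of $Z$ by Lemma~\ref{lem:mathias}(iii). Thus $\mathfrak p\ge\kappa$, and Lemma~\ref{lem:basic}(ii) gives $\kappa\le\mathfrak p\le\mathfrak b\le\kappa$.

\subsection*{The filter-base $X$}
To show that the sets $t_\varepsilon$ and $x_\xi$ form a centered family, it is not enough to carry ``infinite'' through an induction, since $x_\xi$ is almost disjoint from many infinite sets. The property that does pass is ``not in $\mathcal I$''. Note that $x_\xi\in V_{\lambda\xi+1}\subseteq V_{\lambda\xi'}$ for $\xi<\xi'$. Repeated use of Lemma~\ref{lem:kill}(ii) therefore gives: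
\begin{equation}\label{eq:positive}
\text{if }\xi_1<\dots<\xi_k\text{ are in }S,\ a\in V_{\lambda\xi_1}\text{ and }a\notin\mathcal I,\text{ then }a\cap x_{\xi_1}\cap\dots\cap x_{\xi_k}\notin\mathcal I .
\end{equation}
Let $w$ be an intersection of finitely many sets $t_\varepsilon$ and finitely many sets $x_{\xi_1},\dots,x_{\xi_k}$. If $\varepsilon$ is the largest index of a $t$ that occurs (and $\varepsilon=0$ if none does), then $t_\varepsilon\cap x_{\xi_1}\cap\dots\cap x_{\xi_k}\subseteq^*w$. Since $t_\varepsilon\in V_0$ and $t_\varepsilon\notin\mathcal I$, \eqref{eq:positive} shows that $w\notin\mathcal I$; in particular $w$ is infinite. So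
\[
X=\big\langle\{t_\varepsilon:\varepsilon<\mu\}\cup\{x_\xi:\xi\in S\}\big\rangle
\]
is a filter-base, closed under finite intersections, with $|X|\le\kappa$ and $X\cap\mathcal I=\emptyset$.

\subsection*{Parts (a) and (b), and the size of $X$}
Let $m$ be a pseudo-intersection of $\{t_\varepsilon:\varepsilon<\mu\}$, so $m\in\mathcal I$. By Lemma~\ref{lem:itergood2}(i) and the unboundedness of $S$ there is $\xi\in S$ with $m\in V_{\lambda\xi}$, and $m\cap x_\xi$ is finite by Lemma~\ref{lem:kill}(i). This proves (a). A pseudo-intersection $m$ of $X$ would be one of $\{t_\varepsilon:\varepsilon<\mu\}$, so it would have finite intersection with some $x_\xi$ while being infinite and almost contained in $x_\xi$. Hence $X$ has no pseudo-intersection, and $\kappa=\mathfrak p\le|X|\le\kappa$. Since $\mu<\kappa=\mathfrak p$, Lemma~\ref{lem:obstruction} with $Z=\{t_\varepsilon:\varepsilon<\mu\}$ proves (b).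

\subsection*{Part (c)}
Let $Z\subseteq X$ with $|Z|<\mu$, and let $Y=\langle Z\rangle$. Then $Y\subseteq X$, and $|Y|<\mu$ because $\mu$ is uncountable. As above, $Y$ is a task in some $V_{\lambda\xi_0}$, so $Q_\alpha=M(Y)$ for some $\alpha=\lambda\xi_0+\eta$ with $\eta\ge1$. Let $z\in V_{\alpha+1}$ be the generic set, a pseudo-intersection of $Z$. We show that $z\cap w\notin\mathcal I$ for every $w\in X$, treating separately the sets $x_\xi$ added before and after $z$.

Write $w=a\cap x_{\xi_1}\cap\dots\cap x_{\xi_k}$, where $\xi_0<\xi_1<\dots<\xi_k$ and $a\in X$ is an intersection of finitely many sets $t_\varepsilon$ and $x_\xi$ with $\xi\le\xi_0$. For such $\xi$ we have $\lambda\xi+1\le\alpha$, because $\eta\ge1$; so $a\in V_\alpha$. For $y\in Y$ the set $y\cap a$ is in $X$, hence not in $\mathcal I$, so there is $\varepsilon_y<\mu$ with $(y\cap a)\setminus t_{\varepsilon_y}$ infinite. Since $|Y|<\mu$ and $\mu$ is regular, $\varepsilon'=\sup_{y\in Y}\varepsilon_y<\mu$. From $t_{\varepsilon'}\subseteq^*t_{\varepsilon_y}$ it follows that the set $a\setminus t_{\varepsilon'}$, which lies in $V_\alpha$, meets every $y\in Y$ in an infinite set. By Lemma~\ref{lem:mathias}(ii),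 $(z\cap a)\setminus t_{\varepsilon'}$ is infinite, so $z\cap a\notin\mathcal I$. If $k=0$ we are done. Otherwise $\alpha+1<\lambda(\xi_0+1)\le\lambda\xi_1$, so $z\cap a\in V_{\lambda\xi_1}$, and \eqref{eq:positive} gives $z\cap w\notin\mathcal I$. In particular $z\cap w$ is infinite for every $w\in X$. This proves (c) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{Hirschorn}
James Hirschorn, \emph{A Measure Theoretic Proof of $\mathfrak p=\mathfrak t$}, arXiv:2212.14171 (2022).

\end{thebibliography}
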